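# Every Other 1: Transport Exponents of Sturmian Hamiltonians at Large Coupling

## 1. Marking every other 1 in a continued fraction

Let $\alpha\in(0,1)$ be irrational, $\alpha=[0;a_1,a_2,\dots]$, with convergents $p_k/q_k$, so $q_0=1$, $q_1=a_1$, $q_{k+1}=a_{k+1}q_k+q_{k-1}$. The proof turns on the following piece of bookkeeping.

**Definition (marked ones).** Cut the sequence $(a_i)_{i\ge1}$ into its maximal runs of consecutive $1$'s and the entries $\ge2$. Let $\mathcal F=\mathcal F(\alpha)\subset\mathbb N$ be the set of $j$ with $a_j=1$ such that $j$ has an odd position (1st, 3rd, …) in its run. Put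
$$m_k=k-|\mathcal F\cap[1,k]| .$$

If $(a_i)$ begins $1,1,2,1,3,1,1,1,5$, then $\mathcal F\cap[1,9]=\{1,4,6,8\}$ and $m_9=5$. If all $a_i=1$, then $\mathcal F$ is the set of odd numbers and $m_k=\lfloor k/2\rfloor$. If all $a_i\ge2$, then $\mathcal F=\emptyset$ and $m_k=k$.

Since $\mathcal F$ contains no two consecutive integers, $|\mathcal F\cap[1,k]|\le(k+1)/2$. So
$$m_k\ge\frac{k-1}2,\qquad m_k\le m_{k+1}\le m_k+1. \tag{1}$$
Moreover $\mathcal F$ is extremal. Suppose $S\subset\{j\le k:a_j=1\}$ has no two consecutive elements. Then $S$ has at most $\lceil r/2\rceil$ elements in a run of length $r$ (truncated at $k$), and $\mathcal F$ has exactly that many. Hence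
$$|S|\le|\mathcal F\cap[1,k]| . \tag{2}$$

What is this for? We shall study a Schrödinger operator with a large coupling constant $\lambda$ through nested chains of intervals ("bands") of energies, one for each level $k$. Passing from level $j-1$ to level $j$ shrinks a band by a factor of order at least $\lambda$, except at certain *free* steps, where the band does not shrink at all. Free steps are possible only when $a_j=1$, and never twice in succession. By (2), $m_k$ is the smallest possible number of non-free steps up to level $k$, and a chain that makes its free steps exactly at $\mathcal F$ attains it. So the longest band at level $k$ has length about $\lambda^{-m_k}$. Level $k$ corresponds to the distance $q_k$, and the reciprocal of the band length is the time needed to travel that distance. The transport exponent is therefore about $\log q_k/(m_k\log\lambda)$. For typical $\alpha$ the density of $\mathcal F$ is explicit. Write $\varphi=\frac{1+\sqrt5}2$ and $\log_2\varphi=\log\varphi/\log2$.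

**Lemma 1.** For Lebesgue-a.e. $\alpha$, $|\mathcal F\cap[1,k]|/k\to1-\log_2\varphi$; hence $m_k/k\to\log_2\varphi$.

*Proof.* The plan is to write $\lceil r/2\rceil$ as an alternating sum of counts of blocks of $1$'s, whose frequencies the ergodic theorem gives. Let
$$N_i(k)=\#\{l\ge1:\ l+i-1\le k,\ a_l=\dots=a_{l+i-1}=1\}.$$
A run of length $r$ inside $a_1,\dots,a_k$ (truncated at $k$) contains $\lceil r/2\rceil=r-(r-1)+(r-2)-\cdots=\sum_{i\ge1}(-1)^{i+1}(r-i+1)^+$ elements of $\mathcal F$, and $N_i(k)$ is the sum of $(r-i+1)^+$ over the runs. The terms of the alternating sum have nonincreasing modulus, so for every $I$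
$$\sum_{i\le2I}(-1)^{i+1}N_i(k)\ \le\ |\mathcal F\cap[1,k]|\ \le\ \sum_{i\le2I+1}(-1)^{i+1}N_i(k). \tag{3}$$
The Gauss map $x\mapsto\{1/x\}$ is ergodic for the Gauss measure $\frac{dx}{(1+x)\log2}$. By Birkhoff's theorem, for a.e. $\alpha$ and all $i$, $N_i(k)/k\to g_i$, the Gauss measure of $\{a_1=\dots=a_i=1\}$. With Fibonacci numbers $f_1=f_2=1$, $f_{i+2}=f_{i+1}+f_i$, this set is, up to its endpoints, the interval with endpoints $f_i/f_{i+1}$ and $f_{i+1}/f_{i+2}$. An interval with endpoints $x<y$ has Gauss measure $\log_2\frac{1+y}{1+x}$, and $1+\frac{f_i}{f_{i+1}}=\frac{f_{i+2}}{f_{i+1}}$. So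
$$g_i=\Big|\log_2\frac{f_{i+3}f_{i+1}}{f_{i+2}^2}\Big|,\qquad f_{i+3}f_{i+1}-f_{i+2}^2=(-1)^i .$$
The sign given by the second identity yields $(-1)^ig_i=\log_2\frac{f_{i+3}}{f_{i+2}}-\log_2\frac{f_{i+2}}{f_{i+1}}$. The sum telescopes:
$$\sum_{i\le I}(-1)^ig_i=\log_2\frac{f_{I+3}}{f_{I+2}}-\log_2\frac{f_3}{f_2}\ \longrightarrow\ \log_2\varphi-1\qquad(I\to\infty).$$
Divide (3) by $k$, let $k\to\infty$, then $I\to\infty$. $\square$

## 2. Sturmian Hamiltonians, transport exponents and the constant $C_*$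

On $\ell^2(\mathbb Z)$ consider
$$[H_{\lambda,\alpha,\omega}\psi](n)=\psi(n+1)+\psi(n-1)+\lambda\,\chi_{[1-\alpha,1)}(n\alpha+\omega\bmod1)\,\psi(n),$$
with $\lambda>0$, irrational $\alpha\in(0,1)$ and $\omega\in[0,1)$. Start at $\delta_0$ and average the position distribution up to time about $T$:
$$a(n,T)=\frac2T\int_0^\infty e^{-2t/T}|\langle e^{-itH}\delta_0,\delta_n\rangle|^2dt,\qquad P(N,T)=\sum_{|n|>N}a(n,T).$$
Thus $\sum_na(n,T)=1$, and $P(N,T)$ is the averaged probability of being farther than $N$. For $\gamma\ge0$ put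
$$S^-(\gamma)=-\liminf_{T\to\infty}\frac{\log P(T^\gamma-2,T)}{\log T},\qquad S^+(\gamma)=-\limsup_{T\to\infty}\frac{\log P(T^\gamma-2,T)}{\log T},$$
$$\tilde\alpha_u^\pm(\lambda,\alpha,\omega)=\sup\{\gamma\ge0:\ S^\pm(\gamma)<\infty\}.$$
For $\gamma=0$ we have $P(-1,T)=1$, so $S^\pm(0)=0$; this is what the $-2$ is for. Since $P$ decreases in $N$, $S^\pm$ are nondecreasing in $\gamma$. Since $S^+\le S^-$, we have $\tilde\alpha_u^-\le\tilde\alpha_u^+$. In words, beyond distance $T^\gamma$ with $\gamma>\tilde\alpha_u^\pm$ the probability is smaller than every power of $T$ (for the sign $+$: as $T\to\infty$; for the sign $-$: along some sequence of times). Powers of $T$ are irrelevant, so we may lose them freely.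

All our work is with resolvents. Put $\varepsilon=1/T$ and $z=E+i\varepsilon$. For fixed $n$ the function $e^{-\varepsilon t}\langle\delta_n,e^{-itH}\delta_0\rangle$ on $t>0$ has Fourier integral $\int_0^\infty e^{iEt}e^{-\varepsilon t}\langle\delta_n,e^{-itH}\delta_0\rangle dt=-i\langle\delta_n,(H-z)^{-1}\delta_0\rangle$. Parseval's identity gives
$$a(n,T)=\frac1{\pi T}\int_{\mathbb R}|u(n)|^2dE,\qquad u(n)=\langle\delta_n,(H-E-i/T)^{-1}\delta_0\rangle. \tag{4}$$

**Example (no potential).** For $\lambda=0$ both exponents equal $1$. Write $z=\zeta+\zeta^{-1}$, $\zeta=re^{i\beta}$, $r<1$. Then $u(n)=\zeta^{|n|}/(\zeta-\zeta^{-1})$ solves $u(n+1)+u(n-1)-zu(n)=\delta_0(n)$ in $\ell^2$. Comparing imaginary parts, $\frac1r-r=\varepsilon/|\sin\beta|$, that is, $2\sinh(\log\frac1r)=\varepsilon/|\sin\beta|$. Let $\varepsilon\le1$. If $|E|\le1$, then $E=(r+\frac1r)\cos\beta$ gives $|\cos\beta|\le\frac12$, so $\log\frac1r\le\varepsilon/\sqrt3\le\varepsilon$, and $|u(n)|\ge\frac14e^{-1}$ for $|n|\le T$,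 because $|\zeta-\zeta^{-1}|\le e+1\le4$. By (4), $a(n,T)\ge c/T$ for these $n$, so $P(T/2,T)\ge c'>0$ for large $T$ and $S^\pm(\gamma)<\infty$ for $\gamma<1$. Conversely $2\sinh(\log\frac1r)\ge\varepsilon$ always, so $\log\frac1r\ge\varepsilon/3$ and $|u(n)|^2\le e^{-2|n|/(3T)}|u(0)|^2$. Thus $P(N,T)\le2\sum_{n>N}e^{-2n/(3T)}a(0,T)\le CTe^{-2N/(3T)}$ for $N\ge0$, and $S^\pm(\gamma)=\infty$ for $\gamma>1$.

Put $\ell=\frac{\pi^2}{12\log2}$. Two classical facts hold for a.e. $\alpha$: $\frac1k\log q_k\to\ell$ (Lévy), and $\frac1k\sum_{j\le k}\log a_j\to\kappa_0<\infty$ (Khinchin). Put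
$$C_*=\frac{\pi^2}{12\log\frac{1+\sqrt5}2}=\frac{\ell}{\log_2\varphi}.$$

**Known theorem.** For Lebesgue almost every $\alpha$, and uniformly in $\omega$,
$$\limsup_{\lambda\to\infty}\Big(\sup_{\omega\in[0,1)}\tilde\alpha_u^+(\lambda,\alpha,\omega)\Big)\cdot\log\lambda\le C_*.$$

David Damanik, Anton Gorodetski, Qing-Hui Liu and Yan-Hui Qu, in "Transport Exponents of Sturmian Hamiltonians", arXiv:1411.2080 (2014), ask whether this is sharp. Is it impossible to replace $C_*$ by a smaller $c$? More strongly, is it true that for a.e. $\alpha$ one has $\tilde\alpha_u^+\log\lambda\to C_*$, uniformly in $\omega$ and with a full-measure set of $\alpha$ that does not depend on $\omega$? Both answers are yes.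

**Theorem 2.** For Lebesgue-a.e. $\alpha$, all $\lambda\ge10$ and all $\omega$,
$$\tilde\alpha_u^+(\lambda,\alpha,\omega)\ \ge\ \tilde\alpha_u^-(\lambda,\alpha,\omega)\ \ge\ \frac{\ell}{\frac{\log\varphi}{\log2}\log\lambda+\ell+4+3\kappa_0}.$$
Hence $\liminf_{\lambda\to\infty}\inf_\omega\tilde\alpha_u^-\log\lambda\ge C_*$. Together with the Known theorem, $\lim_{\lambda\to\infty}\tilde\alpha_u^\pm\log\lambda=C_*$ uniformly in $\omega$, with a full-measure set of $\alpha$ independent of $\omega$. In particular no $c<C_*$ is admissible in the Known theorem.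

**Theorem 3 (does not use the Known theorem).** Let $\alpha$ be irrational such that $\kappa=\lim_k\frac1k\sum_{j\le k}\log a_j$ exists and is finite. Put $L^+=\limsup_k\frac{\log q_k}{m_k}$, $L^-=\liminf_k\frac{\log q_k}{m_k}$. Then for all $\lambda\ge10$ and all $\omega$, with $A_0=2(\log108+4\kappa)$,
$$\frac{L^\pm}{\log\lambda+A_0}\ \le\ \tilde\alpha_u^\pm(\lambda,\alpha,\omega)\ \le\ \frac{L^\pm}{\log(\lambda-4)} .$$
Hence $\tilde\alpha_u^\pm\log\lambda=L^\pm+O(1/\log\lambda)$ uniformly in $\omega$. For a.e. $\alpha$, $L^+=L^-=C_*$.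

Sections 3–7 give the lower bounds and Theorem 2. Sections 8–10 show that nothing faster is possible, which completes Theorem 3.

## 3. Sturmian words, transfer matrices and windows

Let $v(n)=\chi_{[1-\alpha,1)}(n\alpha+\omega\bmod1)$, $V=\lambda v$, and $T(v;z)=\begin{pmatrix}z-v&-1\\1&0\end{pmatrix}$. A solution of $u(n+1)+u(n-1)+V(n)u(n)=zu(n)$ satisfies $(u(n+1),u(n))^t=T(V(n);z)(u(n),u(n-1))^t$. For a word $w=w_1\cdots w_n\in\{0,1\}^n$ let
$$M_w(z)=T(\lambda w_n;z)\cdots T(\lambda w_1;z),$$
and let $M_{[a,b]}(z)$ be the matrix of the word $v(a)\cdots v(b)$. All these matrices have determinant $1$.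

Let $p_{[a,b]}(z)=\det(z-H_{[a,b]})$, where $H_{[a,b]}$ is the restriction of $H$ to $[a,b]$. Expanding the determinant, $p_{[a,b]}=(z-V(b))p_{[a,b-1]}-p_{[a,b-2]}$, with empty determinant $1$. This is the recursion of the first column of $M_{[a,b]}$. The second column is $M_{[a,b]}(0,1)^t=M_{[a+1,b]}(-1,0)^t$. Hence, for $b>a+1$,
$$M_{[a,b]}=\begin{pmatrix}p_{[a,b]}&-p_{[a+1,b]}\\p_{[a,b-1]}&-p_{[a+1,b-1]}\end{pmatrix}. \tag{5}$$
The same holds for any finite word. In particular the $11$-entry of $M_w$ is the characteristic polynomial of a real Jacobi matrix, hence monic with real zeros.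

We also need a Floquet fact. Let $w$ have length $q\ge3$ and $t=\operatorname{tr}M_w$, monic of degree $q$ by (5). Then
$$\text{for every }\vartheta\in\mathbb R\text{ the polynomial }t-2\cos\vartheta\text{ has only real zeros.}\tag{6}$$
Indeed, let $0<\vartheta<\pi$ and let $H^\vartheta$ be the Hermitian $q\times q$ matrix obtained from the operator with potential $\lambda w_n$ on $\{1,\dots,q\}$ by the boundary conditions $\psi(q+1)=e^{i\vartheta}\psi(1)$, $\psi(0)=e^{-i\vartheta}\psi(q)$. A number $z$ is an eigenvalue iff $M_w(z)$ has the eigenvalue $e^{i\vartheta}$, i.e. iff $t(z)=e^{i\vartheta}+e^{-i\vartheta}$. Then $M_w(z)$ has the distinct eigenvalues $e^{\pm i\vartheta}$, so the eigenspace of $H^\vartheta$ is one-dimensional. Thus $H^\vartheta$ has $q$ distinct real eigenvalues, all of them zeros of the degree-$q$ polynomial $t-2\cos\vartheta$, which has no others. The cases $\vartheta=0,\pi$ follow by continuity of zeros, and other $\vartheta$ give the same values of $\cos\vartheta$.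

**The standard words.** Let $s_{-1}=1$, $s_0=0$, $s_1=s_0^{a_1-1}s_{-1}$, $s_k=s_{k-1}^{a_k}s_{k-2}$ for $k\ge2$. By the recursions, $|s_k|=q_k$ for $k\ge0$, and $s_k$ contains $p_k$ ones. For $k\ge1$, $s_k$ is a prefix of $(\chi_{[1-\alpha,1)}(n\alpha))_{n\ge1}$ (Lothaire, *Algebraic Combinatorics on Words*, Prop. 2.2.24, with $d_1=a_1-1$, $d_k=a_k$ for $k\ge2$). For instance $s_1=0^{a_1-1}1$, and indeed the first $n$ with $\{n\alpha\}\ge1-\alpha$, i.e. $\lfloor(n+1)\alpha\rfloor=1$, is $n=a_1$. Put $M_k=M_{s_k}$ for $k\ge0$ and $t_k=\operatorname{tr}M_k$.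

**Lemma 4.** There is $k_0(\alpha)\ge1$ such that for $k\ge k_0$, all $\omega$ and all $m\in\mathbb Z$, at least one of the words on $[m+1,m+q_k]$, $[m+2,m+q_k+1]$ is a conjugate (cyclic permutation) of $s_k$. The transfer matrix over that window then has trace $t_k$.

*Proof.* **Step 1: count words of length $n$.** The word on $[m+1,m+n]$ depends only on $x=\omega+m\alpha$, and its $i$-th letter is $1$ iff $x\in[-(i+1)\alpha,-i\alpha)$ mod $1$. So it is constant on each of the $n+1$ half-open arcs cut by the points $-i\alpha$, $1\le i\le n+1$. Hence at most $n+1$ words of length $n$ occur, over all $\omega$ and $m$.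

**Step 2: find $q_k$ of the $q_k+1$ words.** The purpose is to see that all conjugates of $s_k$ occur. The prefix $s_{k+3}=s_{k+2}^{a_{k+3}}s_{k+1}$ contains $s_{k+2}s_{k+1}$; here $s_{k+2}$ ends with $s_k$ and $s_{k+1}$ begins with $s_k$. So $s_ks_k$ occurs for $\omega=0$, and with it every conjugate of $s_k$. These are $q_k$ distinct words. Otherwise $s_k=u^r$ with $r\ge2$, and $r$ would divide both $|s_k|=q_k$ and the number $p_k$ of ones, contradicting $\gcd(p_k,q_k)=1$. So at most one further word $w^*$ of length $q_k$ occurs.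

**Step 3: exclude $w^*$ twice in succession.** If both windows read $w^*$, then $v(i)=v(i+1)$ for $m+1\le i\le m+q_k$, so $v$ is constant on $q_k+1$ consecutive sites. But a block of $L$ zeros starting at the point $y\in[0,1-\alpha)$ requires $y+(L-1)\alpha<1-\alpha$, so $L<1/\alpha$; a block of $L$ ones starting at $y\in[1-\alpha,1)$ requires $y-(L-1)(1-\alpha)\ge1-\alpha$, so $L<1/(1-\alpha)$. This is impossible for $k$ large, uniformly in $\omega$ and $m$. The last assertion is cyclicity of the trace. $\square$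

## 4. The trace recursion, its invariant, and the first levels by hand

Put $M_{-1}=\begin{pmatrix}1&-\lambda\\0&1\end{pmatrix}$. Then $T(\lambda;z)=M_{-1}T(0;z)$, so $M_1=T(\lambda)T(0)^{a_1-1}=M_{-1}M_0^{a_1}$. Together with $s_{k+1}=s_k^{a_{k+1}}s_{k-1}$ this gives
$$M_{k+1}=M_{k-1}M_k^{a_{k+1}},\qquad k\ge0.$$
Let $t_{-1}=\operatorname{tr}M_{-1}=2$, and for $k\ge0$, $p\in\mathbb Z$ let $\tau_{k,p}=\operatorname{tr}(M_{k-1}M_k^p)$. By Cayley–Hamilton and $\operatorname{tr}X=\operatorname{tr}X^{-1}$ for $\det X=1$,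
$$\tau_{k,0}=t_{k-1},\qquad\tau_{k,p+1}=t_k\tau_{k,p}-\tau_{k,p-1},\tag{7}$$
$$\tau_{k,a_{k+1}}=t_{k+1},\qquad\tau_{k,a_{k+1}+1}=\tau_{k+1,1},\qquad\tau_{k,a_{k+1}-1}=\tau_{k+1,-1}.\tag{8}$$
For the last one: $\tau_{k,a_{k+1}-1}=\operatorname{tr}(M_{k+1}M_k^{-1})=\operatorname{tr}(M_kM_{k+1}^{-1})$. The invariant is
$$\tau_{k,p}^2+\tau_{k,p+1}^2+t_k^2-t_k\tau_{k,p}\tau_{k,p+1}=4+\lambda^2.\tag{9}$$
*Proof of (9).* For $k=p=0$ the traces are $\tau_{0,0}=2$, $t_0=E$, $\tau_{0,1}=E-\lambda$, and $4+(E-\lambda)^2+E^2-2E(E-\lambda)=4+\lambda^2$. In $p$: as a quadratic equation for $\tau_{k,p}$, (9) has root sum $t_k\tau_{k,p+1}$, so the other root is $t_k\tau_{k,p+1}-\tau_{k,p}=\tau_{k,p+2}$. Thus (9) passes from $p$ to $p+1$, and likewise backward. From $k$ to $k+1$: $(\tau_{k,a_{k+1}},\tau_{k,a_{k+1}+1},t_k)=(t_{k+1},\tau_{k+1,1},\tau_{k+1,0})$, and $x^2+y^2+z^2-xyz$ is symmetric. $\square$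

Let $\lambda\ge10$. Suppose that at real energies two of the three traces in (9), say $\mu$ and $c$, have modulus $\le2$. Solving for the third gives
$$\frac{\mu c}2\pm\sqrt{\lambda^2+\tfrac14(4-\mu^2)(4-c^2)},\qquad\text{with modulus in }[\lambda-2,\lambda+3].\tag{10}$$
Indeed $|\mu c|/2\le2$, and the root lies between $\lambda$ and $\sqrt{\lambda^2+4}\le\lambda+1$. The third trace is continuous and does not vanish, so the sign in (10) is constant on intervals where $|\mu|,|c|\le2$.

**The first levels when $a_1=a_2=a_3=1$.** Here $t_0=E$ and $t_1=\tau_{0,1}=E-\lambda$: the set $|t_1|\le2$ is $[\lambda-2,\lambda+2]$, as long as the set $|t_0|\le2$. Put $x=E-\lambda$. Next $t_2=\tau_{1,1}=\tau_{0,2}=E(E-\lambda)-2$. The set $|t_2|\le2$ is $0\le E(E-\lambda)\le4$, two intervals of length $8/(\sqrt{\lambda^2+16}+\lambda)\approx4/\lambda$, one ending at $E=0$ and one starting at $E=\lambda$. Finally $t_3=t_2t_1-t_0=\lambda(x^2-1)+x^3-3x$. At $x=\pm1$ it has the value $\mp2$ and slope $\pm2\lambda$;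 so it has two bands of length about $2/\lambda$, starting at $x=1$ and at $x=-1$. Near $E=0$ its slope is about $\lambda^2$, which gives a third band of length about $4/\lambda^2$. The longest bands at levels $0,1,2,3$ thus have orders $1,1,\lambda^{-1},\lambda^{-1}$, i.e. $\lambda^{-m_k}$ with $m_k=\lfloor k/2\rfloor$. If instead $a_1=2$, then $t_1=\tau_{0,2}=E(E-\lambda)-2$ and already level $1$ costs a factor $\lambda$.

**Following bands of $t_k$ only.** The first plan one would try is to choose nested intervals on which $t_0$, $t_1$, $t_2,\dots$ successively sweep $[-2,2]$. If all $a_j\ge2$, this works (Lemma 5 below), at a cost of a factor about $\lambda$ per level. It stops exactly at a level with $a_{k+1}=1$. Then (9) with $p=0$ involves the three traces $\tau_{k,0}=t_{k-1}$, $\tau_{k,1}=t_{k+1}$ and $t_k$, and by (10) they cannot all have modulus $\le2$: inside a band of $t_k$ with $|t_{k-1}|\le2$ there is no band of $t_{k+1}$ at all. Also, paying $\lambda$ at every level would at best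 lead to the constant $\ell\approx1.187$ instead of $C_*=\ell/\log_2\varphi\approx1.709$.

The way past this point is contained in the same identity. If $a_{k+1}=1$, let $t_k$ be the large one of the three, and keep $\tau_{k,1}$ and $t_{k-1}$ bounded. A band of $\tau_{k,1}$ chosen at level $k$ *is* a band of $t_{k+1}=\tau_{k,1}$, and level $k+1$ comes for free.

## 5. Three states, the free step, and a band of length $\lambda^{-m_k}$

**Definition (states).** At level $k$, on an interval $J$, a *main function* $\mu$ and a *companion* $c$, both of modulus $\le2$ on $J$, are given by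

* state I: $\mu=\tau_{k,1}$, $c=\tau_{k,0}$ (large third trace $t_k$);
* state II: $\mu=t_k$, $c=\tau_{k,-1}$ (large third trace $\tau_{k,0}$);
* state III: $\mu=t_k$, $c=\tau_{k,0}$ (large third trace $\tau_{k,1}$).

In state II put $s_p=\tau_{k,p-1}$, in state III put $s_p=\tau_{k,p}$. (These $s_p$, $p\ge0$, are functions, not words.) Then $s_0=c$, $s_1$ is the large third trace, $s_{p+1}=\mu s_p-s_{p-1}$, and
$$s_n=U_{n-1}(\mu)s_1-U_{n-2}(\mu)c,\qquad U_{n-1}(2\cos\theta)=\frac{\sin n\theta}{\sin\theta}.\tag{11}$$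
Let $a=a_{k+1}$. State I at level $k+1$ has main function $\tau_{k+1,1}=\tau_{k,a+1}$, and state III has $t_{k+1}=\tau_{k,a}$; in both cases the new companion is $\tau_{k+1,0}=t_k$, the old main function. So from II or III the new main function is $s_n$, where
$$\text{II}\to\text{I}:\ n=a+2,\quad\text{II}\to\text{III}:\ n=a+1,\quad\text{III}\to\text{I}:\ n=a+1,\quad\text{III}\to\text{III}:\ n=a.\tag{12}$$
If $a_{k+1}=1$, then by (8) $t_{k+1}=\tau_{k,1}$ and $\tau_{k+1,-1}=\tau_{k,0}$. The step I$\to$II then leaves both main function and companion unchanged; we call it a **free step**. After a free step the state is II, so two free steps are never consecutive.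

**Example.** Let $a_1=a_2=1$. At level $0$ take $J=[\lambda-2,\lambda+2]$ in state I: $\mu=\tau_{0,1}=E-\lambda=x$, $c=2$. The free step puts $J$ in state II at level $1$, with $s_0=2$, $s_1=\tau_{1,0}=E=\lambda+x$. Then $s_2=x(\lambda+x)-2=t_2$ and $s_3=xs_2-s_1=\lambda(x^2-1)+x^3-3x$, the polynomial of the two bands at $x=\pm1$ found above. Going to state I at level $2$ (with $n=3$) and, if $a_3=1$, making a second free step reproduces the computation of $t_3$.

**Lemma 5.** Let $\lambda\ge10$, let $J$ be a compact interval in state II or III with $\mu(J)=[-2,2]$, $|c|\le2$ on $J$, and $|\mu'|,|c'|\le D$ on $J$. Let $n\ge2$. There is a compact interval $J_1\subset J$ with $s_n(J_1)=[-2,2]$, $|s_n|<2$ inside $J_1$, and $|s_n'|\le2\lambda n^3D$ on $J_1$.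

*Proof.* **Step 1: $s_n$ oscillates with large amplitude.** At points of $J$ with $\mu=2\cos\theta_l$, $\theta_l=\frac{(2l+1)\pi}{2n}$, $0\le l\le n-1$, we have $\sin n\theta_l=(-1)^l$, so by (11) $s_n\sin\theta_l=(-1)^ls_1-\sin((n-1)\theta_l)\,c$. By (10), $s_1$ has constant sign and $|s_1|\ge\lambda-2$. As $0<\sin\theta_l\le1$,
$$(-1)^l\operatorname{sgn}(s_1)\,s_n\ \ge\ \lambda-4\ >\ 2\qquad\text{where }\mu=2\cos\theta_l.\tag{13}$$

**Step 2: cut out $J_1$.** Take points $E_0,E_1\in J$ for $l=0,1$. One of $s_n(E_0),s_n(E_1)$ is $>2$, the other is $<-2$. Moving from the former to the latter, let $f$ be the first point with $s_n(f)=-2$ and $e$ the last point before $f$ with $s_n(e)=2$. Between $e$ and $f$ the values $\pm2$ are not taken, so there $|s_n|<2$ by continuity, and the interval $J_1$ between $e$ and $f$ is mapped onto $[-2,2]$.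

**Step 3: bound the slope, since slopes control band lengths.** From $U_{n-1}(2\cos\theta)=\sum_{i=0}^{n-1}\cos((n-1-2i)\theta)$ we get $|U_{n-1}|\le n$ on $[-2,2]$. The derivative of $\cos m\theta$ with respect to $2\cos\theta$ is $\frac{m\sin m\theta}{2\sin\theta}$, of modulus $\le m^2/2$, so $|U_{n-1}'|\le n^3/2$. The same bounds hold for $U_{n-2}$. By (10), $|s_1|\le\lambda+3\le2\lambda$. Differentiating (10), the term $\mu c/2$ contributes at most $2D$. The root contributes at most $\frac14(4D\cdot4+4D\cdot4)/(2\lambda)=\frac{4D}\lambda$. So $|s_1'|\le3D$. Differentiating (11),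
$$|s_n'|\le\frac{n^3}2D\cdot2\lambda+3nD+\frac{n^3}2D\cdot2+nD=n^3D(\lambda+1)+4nD\le n^3D(\lambda+2)\le2\lambda n^3D,$$
using $4n\le n^3$. $\square$

**Proposition 6.** For every irrational $\alpha$, $\lambda\ge10$, $k\ge1$ there is a compact interval $B_k\subset[-2,\lambda+2]$ with $t_k(B_k)=[-2,2]$, $|t_k|<2$ inside $B_k$, and
$$|B_k|\ge\frac4{D_k},\qquad D_k=\prod_{j\le k,\ j\notin\mathcal F}2\lambda(a_j+2)^3,\qquad\log D_k\le m_k\log\lambda+k\log54+3\sum_{j\le k}\log a_j.$$

*Proof.* We steer through the states so that the free steps happen exactly at $\mathcal F_k=\mathcal F\cap[1,k]$. At every level we keep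
$$\mu(J)=[-2,2],\quad|\mu|<2\text{ inside }J,\quad|c|\le2\text{ and }|\mu'|,|c'|\le D\text{ on }J,$$
and the rule

(R) *the state at level $j-1$ is I iff $j\in\mathcal F_k$; for $j\ge2$ it is II iff $j-1\in\mathcal F_k$.*

The two conditions in (R) exclude each other because $\mathcal F$ has no two consecutive elements.

**Step 1: the start at level $0$, with $D=1$.** If $1\notin\mathcal F$, i.e. $a_1\ge2$, use state III: $J=[-2,2]$, $\mu=t_0=E$, $c=\tau_{0,0}=2$. If $1\in\mathcal F$, use state I: $J=[\lambda-2,\lambda+2]$, $\mu=\tau_{0,1}=E-\lambda$, $c=2$.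

**Step 2: from level $j-1$ to level $j$, for $j=1,\dots,k$.** The purpose is to pay only when $j\notin\mathcal F$. If $j\in\mathcal F_k$, the state is I and $a_j=1$. Take the free step I$\to$II with the same $J,\mu,c,D$. Since $j+1\notin\mathcal F_k$, (R) holds at level $j$. If $j\notin\mathcal F_k$, the state is II or III. Go to state I if $j+1\in\mathcal F_k$ and to state III otherwise, applying Lemma 5 with $n$ from (12), $a=a_j$.

Here $n\ge2$ must be checked. By (12), $n=1$ could occur only for III$\to$III with $a_j=1$, the obstruction of Section 4. But $a_j=1$ and $j\notin\mathcal F$ mean that $j$ has even position in its run. Then $j-1\in\mathcal F_k$, and by (R) the state at level $j-1$ is II, not III.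

Since $n\le a_j+2$, we may multiply $D$ by $2\lambda(a_j+2)^3$. The new companion is the old $\mu$, so $|c|\le2$ and $|c'|\le D_{\rm old}\le D_{\rm new}$.

**Step 3: read off $B_k$.** As $k+1\notin\mathcal F_k$, the state at level $k$ is II or III, so the main function is $t_k$, and $|t_k'|\le D_k$ on $B_k:=J$. Since $t_k(B_k)=[-2,2]$, $4\le D_k|B_k|$. By construction $B_k\subset[-2,2]\cup[\lambda-2,\lambda+2]$. Finally $2(a+2)^3\le54a^3$ for $a\ge1$ gives the bound on $\log D_k$. $\square$

## 6. A band of one approximant forces transport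

Now we convert a band of $t_k$ into a lower bound for $P(q_k,T)$-type quantities. The resolvent $u$ cannot decay much over a window of length $q_k$ if the transfer matrix there is not too large. The first lemma bounds that matrix, also slightly off the real axis.

**Lemma 7.** Let $w$ be a word of length $q\ge3$, $t=\operatorname{tr}M_w$, and let $B$ be a compact nondegenerate interval with $t(B)=[-2,2]$ and $|t|<2$ in its interior. Then $t$ is strictly monotone on $B$. If $E$ lies in the middle third of $B$ and $0<\varepsilon\le|B|/\sqrt q$, then $\lVert M_{w'}(E+i\varepsilon)\rVert\le C_0(1+|t'(E)|)$ for every conjugate $w'$ of $w$, with $C_0$ absolute.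

*Proof.* **Step 1: express $t'$ by matrix entries.** Let $v_1,\dots,v_q$ be the potential values, indexed mod $q$. Let $M^{(j)}=T(v_j)T(v_{j-1})\cdots T(v_{j+1})$ (all $q$ factors) and $d_j=[T(v_{j-1})\cdots T(v_{j+1})]_{11}$ ($q-1$ factors). By (5), $d_j$ is monic of degree $q-1$ with real zeros. The second row of $T(v_j)$ is $(1,0)$, so $M^{(j)}_{21}=d_j$. The second column of $T(v_{j+1})$ is $(-1,0)^t$, so $M^{(j)}_{12}=-d_{j+1}$. As $\partial_zT=\begin{pmatrix}1&0\\0&0\end{pmatrix}$, the product rule and cyclicity give $t'=\sum_jd_j$.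

**Step 2: all $d_j$ have the same sign, so none exceeds $|t'|$.** Let $E$ be real with $|t(E)|<2$. If $d_j(E)=0$, then $M^{(j)}$ is real triangular with determinant $1$, so $|t|\ge2$, a contradiction; so $d_j(E)\ne0$. The $M^{(j)}$ are conjugate in $SL(2,\mathbb R)$, since $M^{(j)}=T(v_j)M^{(j-1)}T(v_j)^{-1}$. The group $SL(2,\mathbb R)$ is path connected, and along a path $g_s$ from the identity to the conjugating matrix the $21$-entry of $g_sMg_s^{-1}$ never vanishes, by the same triangularity argument. So all $d_j(E)$ have the same sign. Hence $|d_j(E)|\le|t'(E)|$ and $t'(E)\ne0$ in the interior of $B$, which gives strict monotonicity on $B$.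

**Step 3: move off the axis.** Let $E$ be in the middle third of $B$. The zeros $x$ of $d_j$ avoid the interior of $B$, so $|E-x|\ge|B|/3$ and
$$|d_j(E+i\varepsilon)|=|d_j(E)|\prod_x\Big(1+\frac{\varepsilon^2}{(E-x)^2}\Big)^{1/2}\le\Big(1+\frac9q\Big)^{q/2}|d_j(E)|\le e^{9/2}|t'(E)|.$$
By (6) with $\vartheta=0$, $t-2$ is monic with $q$ real zeros, none in the interior of $B$. In the same way $|t(E+i\varepsilon)-2|\le e^{9/2}|t(E)-2|\le4e^{9/2}$.

**Step 4: the diagonal entries.** They have sum $t$ and product $1+M^{(j)}_{12}M^{(j)}_{21}=1-d_jd_{j+1}$, so they are the roots of $r^2-tr+1-d_jd_{j+1}=0$. Hence they are bounded by $|t|+(1+|d_jd_{j+1}|)^{1/2}$. So all entries of $M^{(j)}(E+i\varepsilon)$ are bounded by an absolute constant times $1+|t'(E)|$. Every $M_{w'}$ is some $M^{(j)}$. $\square$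

**Proposition 8.** Let $k\ge k_0$, $q_k\ge3$, and let $B\subset[-2,\lambda+2]$ be a compact interval with $t_k(B)=[-2,2]$, $|t_k|<2$ inside. If $T\ge\max(1,\sqrt{q_k}/|B|)$ and $N<q_k$, then $P(N,T)\ge c_\lambda T^{-4}$ for all $\omega$, where $c_\lambda>0$ depends only on $\lambda$.

*Proof.* **Step 1: many energies with moderate slope.** By Lemma 7, $\int_B|t_k'|=4$. So $|t_k'|>24/|B|$ on a set of measure at most $|B|/6$, and the set $\mathcal A$ of $E$ in the middle third of $B$ with $|t_k'(E)|\le24/|B|$ has measure at least $|B|/6$.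

**Step 2: $u$ is not small near $0$.** Let $E\in\mathcal A$, $z=E+i/T$. Then $|V(n)-z|\le\lambda+3$ and $\lVert T(V(n);z)\rVert\le\lambda+4$ for all $n$. From $u(1)+u(-1)+(V(0)-z)u(0)=1$ we get $\max(|u(-1)|,|u(0)|,|u(1)|)\ge\eta:=(\lambda+5)^{-1}$. So $\lVert(u(1),u(0))\rVert\ge\eta$ or $\lVert(u(0),u(-1))\rVert\ge\eta$.

**Step 3: propagate over a window of length $q_k$.** Recall $\lVert M^{-1}\rVert=\lVert M\rVert$ if $\det M=1$, so $\lVert Mx\rVert\ge\lVert x\rVert/\lVert M\rVert$. In the first case use $(u(n+1),u(n))^t=T(V(n);z)(u(n),u(n-1))^t$ for $n\ge1$. If the word on $[1,q_k]$ is conjugate to $s_k$, then $\lVert(u(q_k+1),u(q_k))\rVert\ge\eta/\lVert M_{[1,q_k]}\rVert$. Otherwise, by Lemma 4, the word on $[2,q_k+1]$ is, and $\lVert(u(q_k+2),u(q_k+1))\rVert\ge\eta(\lambda+4)^{-1}/\lVert M_{[2,q_k+1]}\rVert$. In the second case the same relation holds for $n\le-1$, and $(u(0),u(-1))^t=M_{[-q_k,-1]}(u(-q_k),u(-q_k-1))^t$. If the word on $[-q_k,-1]$ is conjugate to $s_k$, then $\lVert(u(-q_k),u(-q_k-1))\rVert\ge\eta/\lVert M_{[-q_k,-1]}\rVert$.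 Otherwise the word on $[-q_k-1,-2]$ is, and with the extra factor $T(V(-1);z)$ we get $\lVert(u(-q_k-1),u(-q_k-2))\rVert\ge\eta(\lambda+4)^{-1}/\lVert M_{[-q_k-1,-2]}\rVert$.

**Step 4: collect.** Since $1/T\le|B|/\sqrt{q_k}$, Lemma 7 bounds these matrices by $C_0(1+24/|B|)$. As $|B|\le\lambda+4$,
$$\sum_{|n|\ge q_k}|u(n)|^2\ge\frac{\eta^2}{(\lambda+4)^2C_0^2(1+24/|B|)^2}\ge c_\lambda'|B|^2 .$$
By (4), $P(N,T)\ge\frac1{\pi T}\cdot\frac{|B|}6\cdot c_\lambda'|B|^2\ge c_\lambda T^{-4}$, because $|B|\ge\sqrt{q_k}/T\ge1/T$. $\square$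

**Corollary 9.** Let $\lambda\ge10$, $T_k=q_kD_k$. For every irrational $\alpha$ and all $\omega$,
$$\tilde\alpha_u^-\ge\liminf_k\frac{\log q_k}{\log T_{k+1}},\qquad\tilde\alpha_u^+\ge\limsup_k\frac{\log q_k}{\log T_k}.$$

*Proof.* $T_k$ is nondecreasing and unbounded, $T_k\ge1$, and $\sqrt{q_k}/|B_k|\le\sqrt{q_k}D_k/4\le T_k$. So by Propositions 6 and 8, for $k$ large, $T\ge T_k$ and $N<q_k$ imply $P(N,T)\ge c_\lambda T^{-4}$.

Let $0<\gamma<\liminf_k\log q_k/\log T_{k+1}$ (if the liminf is $0$ there is nothing to prove). For large $T$ pick $k$ with $T_k\le T<T_{k+1}$. Then $T^\gamma-2<T_{k+1}^\gamma-2<q_k$, so $P(T^\gamma-2,T)\ge c_\lambda T^{-4}$ for all large $T$, and $S^-(\gamma)\le4$. For the second bound let $0<\gamma<\limsup_k\log q_k/\log T_k$ and use $T=T_k$ along a subsequence with $T_k^\gamma<q_k$; this gives $S^+(\gamma)\le4$. $\square$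

## 7. The lower bounds, and the proof of Theorem 2

**Proof of Theorem 2.** Take $\alpha$ in the full-measure set where the Lévy and Khinchin limits and Lemma 1 hold. Since $\log54<4$, Proposition 6 gives
$$\limsup_k\frac1k\log T_{k+1}\le\log_2\varphi\,\log\lambda+\ell+4+3\kappa_0,$$
while $\frac1k\log q_k\to\ell$. Corollary 9 gives the stated bound for $\tilde\alpha_u^-$, for all $\omega$, and $\tilde\alpha_u^-\le\tilde\alpha_u^+$. Multiply by $\log\lambda$ and let $\lambda\to\infty$: $\liminf_\lambda\inf_\omega\tilde\alpha_u^\pm\log\lambda\ge\ell/\log_2\varphi=C_*$. By the Known theorem and $\tilde\alpha_u^-\le\tilde\alpha_u^+$, $\limsup_\lambda\sup_\omega\tilde\alpha_u^\pm\log\lambda\le C_*$ for a.e. $\alpha$. So the limit is $C_*$, uniformly in $\omega$. In particular $\limsup_\lambda(\sup_\omega\tilde\alpha_u^+)\log\lambda=C_*$ for a.e. $\alpha$, so no $c<C_*$ is admissible. $\blacksquare$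

**Proof of the lower bounds in Theorem 3.** Assume $\frac1k\sum_{j\le k}\log a_j\to\kappa<\infty$. Then $\log a_{k+1}=o(k)$, and $q_k\le(a_k+1)q_{k-1}$ gives $\log q_k\le\sum_{j\le k}\log(2a_j)$. By (1), $k\le2m_k+1$ and $m_{k+1}\le m_k+1$. With Proposition 6, both $\log T_k$ and $\log T_{k+1}$ are at most
$$m_k\log\lambda+k(\log108+4\kappa)+o(k)\ \le\ m_k(\log\lambda+A_0)+o(m_k).$$
Corollary 9 gives $\tilde\alpha_u^\pm\ge L^\pm/(\log\lambda+A_0)$.

## 8. The tree of all bands: every non-free step costs $\lambda-4$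

For the upper bounds we run the same states, but now we follow *all* bands and bound slopes from below. Let $\lambda\ge10$.

**Definition (band families).** $\mathcal B_0$ consists of $[-2,2]$ in state III and $[\lambda-2,\lambda+2]$ in state I. Given $J\in\mathcal B_k$ and $a=a_{k+1}$, its children in $\mathcal B_{k+1}$ are as follows. If $J$ is in state II or III, they are the components of $\{E\in J:|\tau_{k,a+1}|\le2\}$, in state I, and of $\{E\in J:|t_{k+1}|\le2\}$, in state III. If $J$ is in state I, they are the components of $\{E\in J:|t_{k+1}|\le2\}$, in state II. Put $\Sigma_k=\bigcup\mathcal B_k$, a finite union of compact intervals; $\Sigma_{k+1}\subset\Sigma_k$.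

**Example.** Let $a_1=1$. The child of $[\lambda-2,\lambda+2]$ is itself, in state II (free step). For $[-2,2]$ in state III: $|t_1|=|E-\lambda|>2$ there, so there is no child in state III; and $|\tau_{0,2}|=|E(E-\lambda)-2|\le2$ gives one child in state I, the interval of length about $4/\lambda$ ending at $E=0$.

**Lemma 10.** For every $k\ge0$ and $J\in\mathcal B_k$:

* (a) $|c|\le2$ and $|c'|\le\frac12|\mu'|$ on $J$;
* (b) $\mu$ is strictly monotone from $J$ onto $[-2,2]$ and $|\mu'|\ge(\lambda-4)^{m_k}$ on $J$; so $|J|\le\varepsilon_k:=4(\lambda-4)^{-m_k}$;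
* (c) $J$ has a child; if $J$ is in state III it has a child in state I; if $J$ is in state II it has at least $3$ children;
* (d) the elements of $\mathcal B_k$ are pairwise disjoint.

*Proof.* Induction on $k$. At level $0$, $\mu'=1$, $c=2$, $c'=0$, and the two intervals are disjoint. Let $J\in\mathcal B_k$ have the properties (a), (b).

**Step 1: components.** This step tells what has to be checked for children. Suppose $g$ is a polynomial with $|g|>2$ at the ends of $J$ and $g'\ne0$ on $\{E\in J:|g|\le2\}$. Then every component of this set is a nondegenerate compact interval inside $J$ with $|g|=2$ at its ends. Nondegenerate, because at a point with $|g|=2$, $g'\neq0$, one side has $|g|<2$. Since $g$ is strictly monotone on it, $g$ maps it onto $[-2,2]$.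

**Step 2: children of a $J$ in state II or III.** The goal is $|s_n'|\ge(\lambda-4)|\mu'|$ where $|s_n|\le2$, with $n$ as in (12). If $n=1$, the set $\{|s_1|\le2\}$ is empty by (10). Let $n\ge2$. Where $\mu=\pm2$ we have $|U_{n-1}|=n$, $|U_{n-2}|=n-1$, so $|s_n|\ge n(\lambda-2)-2(n-1)>2$. Hence children lie where $\mu=2\cos\theta$ with $\theta\in(0,\pi)$. There the recursion gives $s_p=A\cos(p\theta+\phi)$ with
$$A>0,\qquad A\cos\phi=s_0=c,\qquad A\sin\phi=\frac{s_0\cos\theta-s_1}{\sin\theta}.$$
By (9), $A^2\sin^2\theta=s_0^2+s_1^2-\mu s_0s_1=4+\lambda^2-\mu^2$, so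
$$A^2=4+\frac{\lambda^2}{\sin^2\theta}.\tag{14}$$
The amplitude thus depends on $\theta$ alone. Use $\theta$ as a parameter, with dot $=d/d\theta$; this is legitimate since $\mu'\ne0$ on $J$, and $|dE/d\theta|=2\sin\theta/|\mu'|$. The phase $\phi$ may be chosen smooth. Now
$$|\dot c|=|c'|\frac{2\sin\theta}{|\mu'|}\le\sin\theta,\qquad\frac{|\dot A|}A=\frac{\lambda^2|\cos\theta|}{A^2\sin^3\theta}\le\frac1{\sin\theta},\qquad|A\sin\phi|=\sqrt{A^2-c^2}\ge\frac\lambda{\sin\theta}.$$
From $\dot c=\dot A\cos\phi-A\sin\phi\,\dot\phi$ and $|\dot A\cos\phi|=\frac{|\dot A|}A|c|\le\frac2{\sin\theta}$,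
$$|\dot\phi|\le\Big(\sin\theta+\frac2{\sin\theta}\Big)\frac{\sin\theta}\lambda\le\frac3\lambda .$$
Where $|s_n|\le2$, also $|A\sin(n\theta+\phi)|=\sqrt{A^2-s_n^2}\ge\lambda/\sin\theta$. So there
$$|\dot s_n|=\Big|\frac{\dot A}As_n-A\sin(n\theta+\phi)(n+\dot\phi)\Big|\ge\frac\lambda{\sin\theta}\Big(n-\frac3\lambda\Big)-\frac2{\sin\theta}=\frac{n\lambda-5}{\sin\theta},$$
$$|s_n'|=|\dot s_n|\frac{|\mu'|}{2\sin\theta}\ge\frac{n\lambda-5}2|\mu'|\ge(\lambda-4)|\mu'| .$$
By Step 1 each component is mapped strictly monotonically onto $[-2,2]$. The new companion is $\mu$, with $|\mu|\le2$ and $|\mu'|\le\frac1{\lambda-4}|s_n'|\le\frac12|s_n'|$.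

**Step 3: how many children in Step 2.** By (13), $s_n$ alternates in sign with modulus $>2$ at the points for $\theta_0,\dots,\theta_{n-1}$. So there are at least $n-1$ components. By (12), a $J$ in state II has at least $(a+1)+a\ge3$ children, and a $J$ in state III has at least $a\ge1$ children in state I. Children in states I and III of the same $J$ are disjoint, because $|t_k|,|\tau_{k,a}|,|\tau_{k,a+1}|\le2$ cannot hold simultaneously, by (10).

**Step 4: $J$ in state I with $a=1$.** Here $t_{k+1}=\tau_{k,1}=\mu$. The only child is $J$ itself, with the same $\mu,c$: the free step.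

**Step 5: $J$ in state I with $a\ge2$.** The aim is again a gain of at least $\lambda-4$. Put $\tau_p=\tau_{k,p}$, $y=t_k$, so $\mu=\tau_1$, $c=\tau_0$. By (10), $|y|\ge\lambda-2$ and $y$ has constant sign. Differentiating (10), $\mu c/2$ contributes at most $\frac12(2+1)|\mu'|$ and the root at most $\frac14(16+8)|\mu'|/(2\lambda)=\frac3\lambda|\mu'|$, so $|y'|\le2|\mu'|$. By the recursion (7), if $|\tau_p|\ge2$ and $|\tau_p|\ge|\tau_{p-1}|$, then
$$|\tau_{p+1}|\ge(|y|-1)|\tau_p|>2,\qquad|\tau_{p+1}|>|\tau_p|,\qquad\operatorname{sgn}\tau_{p+1}=\operatorname{sgn}(y)\operatorname{sgn}(\tau_p).\tag{15}$$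
*At the ends of $J$* we have $|\tau_1|=2\ge|\tau_0|$. By (15), $|\tau_a|>2$ with sign $\operatorname{sgn}(y)^{a-1}\operatorname{sgn}(\tau_1)$, opposite at the two ends. So $\tau_a=t_{k+1}$ vanishes somewhere in $J$, and a child exists.

*On $\{|\tau_a|\le2\}\cap J$* all $|\tau_p|\le2$ for $0\le p\le a$. Otherwise the first $p$ with $|\tau_p|>2$ has $p\ge2$ and $|\tau_p|>|\tau_{p-1}|$, and (15) gives $|\tau_a|>2$. Hence for $1\le p\le a-1$ on this set, $|y||\tau_p|=|\tau_{p+1}+\tau_{p-1}|\le4$, so $|\tau_p|\le\frac12$. Suppose $|\tau_{p-1}'|\le\frac12|\tau_p'|$ and $|\tau_p'|\ge|\mu'|$, which is true for $p=1$. Then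
$$|\tau_{p+1}'|=|y\tau_p'+y'\tau_p-\tau_{p-1}'|\ge\Big(\lambda-2-1-\frac12\Big)|\tau_p'|\ge(\lambda-4)|\tau_p'|\ge2|\tau_p'|,$$
so the assumptions hold for $p+1$. By induction $|t_{k+1}'|=|\tau_a'|\ge(\lambda-4)^{a-1}|\mu'|\ge(\lambda-4)|\mu'|$ on this set. The new companion $\tau_{k+1,-1}=\tau_{a-1}$ satisfies $|\tau_{a-1}|\le2$ and $|\tau_{a-1}'|\le\frac12|\tau_a'|$. Step 1 applies to $g=\tau_a$.

**Step 6: count free steps.** Every non-free step multiplies $|\mu'|$ by at least $\lambda-4$. The free steps in a chain of ancestors down to level $k$ occur at indices $j\le k$ with $a_j=1$, never at two consecutive ones. By (2) there are at most $|\mathcal F\cap[1,k]|$ of them, hence at least $m_k$ non-free steps, and $|\mu'|\ge(\lambda-4)^{m_k}$. Since $\mu$ maps $J$ monotonically onto $[-2,2]$, $|J|(\lambda-4)^{m_k}\le4$. Disjointness (d) follows by induction, since components of one set are disjoint and Step 3 treats the two kinds of children. $\square$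

**Lemma 11.** If $E\in\mathbb R\setminus\Sigma_k$, then $|t_j(E)|>2$ for all $j\ge k$.

*Proof.* Call $E$ *escaping at level $i$* if $|t_i|>2$, $|\tau_{i,1}|>2$ and $|\tau_{i,1}|\ge|t_{i-1}|$.

**Step 1: escaping persists.** Let $E$ be escaping at level $i$, $y=t_i$, $a=a_{i+1}$. Since $|\tau_{i,1}|\ge|\tau_{i,0}|$ and $|y|>2$, inductively $|\tau_{i,p+1}|\ge(|y|-1)|\tau_{i,p}|>|\tau_{i,p}|$ for $p\ge1$. So $|t_{i+1}|=|\tau_{i,a}|>2$ and $|\tau_{i+1,1}|=|\tau_{i,a+1}|\ge(|y|-1)|\tau_{i,a}|>2(|y|-1)\ge|y|=|t_i|>2$. Thus $E$ is escaping at level $i+1$.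

**Step 2: leaving $\Sigma$ means escaping.** Let $i\le k$ be minimal with $E\notin\Sigma_i$. We show that $E$ is escaping at level $i$; with Step 1 this proves the lemma. If $i=0$: $|t_0|=|E|>2$ and $|\tau_{0,1}|=|E-\lambda|>2=t_{-1}$. If $i\ge1$, let $J\in\mathcal B_{i-1}$ contain $E$. If $J$ is in state II or III, then $E$ is in no child, so $|t_i|,|\tau_{i,1}|>2\ge|t_{i-1}|$. If $J$ is in state I, put $\tau_p=\tau_{i-1,p}$, $a=a_i$, $y=t_{i-1}$. Then $|\tau_0|,|\tau_1|\le2<|\tau_a|=|t_i|$ and $|y|\ge\lambda-2$. From the first $p$ with $|\tau_p|>2$ on, $|\tau_{p+1}|\ge(|y|-1)|\tau_p|$ as in (15). So $|\tau_{i,1}|=|\tau_{a+1}|\ge(|y|-1)|\tau_a|>2(|y|-1)\ge|y|=|t_{i-1}|$, and $|y|>2$. $\square$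

## 9. Growth of $\log|t_j|$ at distance $\varepsilon_k$ from the real axis

Let $q_j\ge3$ and write $t_j(z)=w+w^{-1}$ with $|w|\ge1$, $G_j(z)=\log|w|\ge0$. We express $G_j$ as a logarithmic potential. By (6) the zeros $E_1(\vartheta)\le\dots\le E_{q_j}(\vartheta)$ of $t_j-2\cos\vartheta$ are real; they depend continuously on $\vartheta$. Since $t_j-2\cos\vartheta=(w-e^{i\vartheta})(1-e^{-i\vartheta}/w)$ and $|w|\ge1$, Jensen's formula gives
$$G_j(z)=\frac1{2\pi}\int_0^{2\pi}\log|t_j(z)-2\cos\vartheta|\,d\vartheta=\int\log|z-x|\,dN_j(x)\qquad(z\in\mathbb C),$$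
where $N_j=\frac1{2\pi}\int_0^{2\pi}\sum_i\delta_{E_i(\vartheta)}\,d\vartheta$ is supported on $\sigma(j)=\{E\in\mathbb R:|t_j|\le2\}$. Four consequences will be used.

* If $J\in\mathcal B_j$ is in state II or III, then $N_j(J)\ge1$: $t_j$ maps $J$ onto $[-2,2]$, so $J$ contains a zero for every $\vartheta$.
* $G_j$ is nonnegative, and harmonic off $\sigma(j)$.
* $G_j$ is concave on real intervals disjoint from $\sigma(j)$, as every $E\mapsto\log|E-x|$ is. It is increasing on the unbounded component of $\mathbb R\setminus\sigma(j)$ to the right and decreasing on the one to the left.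
* For $E\in\mathbb R$, $\varepsilon>0$,
$$G_j(E+i\varepsilon)=G_j(E)+\int\frac12\log\Big(1+\frac{\varepsilon^2}{(E-x)^2}\Big)dN_j(x)\ge\frac1{10}N_j([E-2\varepsilon,E+2\varepsilon]),\tag{16}$$
since $\frac12\log\frac54>\frac1{10}$. In particular $G_j(E+i\varepsilon)\ge G_j(E)$.

With $j=k$ and $\varepsilon=\varepsilon_k$ this only gives a constant lower bound near $\Sigma_k$: one band, mass about $1$. A constant is useless, since we need $e^{-G}$ to beat every power of $T$. But a band at level $k$ contains exponentially many bands at lower levels, so going down $O(\log k)$ more levels makes $G$ as large as $k^2$.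

**Proposition 12.** There is an absolute $c_1>0$ such that for $j\ge k$, $q_k\ge3$, $E\in\mathbb R$, $\varepsilon\ge\varepsilon_k$: $\max\{G_j(E+i\varepsilon),G_{j+1}(E+i\varepsilon)\}\ge c_12^{(j-k)/3}$.

*Proof.* **Step 1: every $J\in\mathcal B_k$ carries large mass.** By Lemma 10(c), $J$ has a descendant (possibly itself) in state II within two generations: III$\to$I$\to$II or I$\to$II. That one has at least $3$ children, and every element has a child. So $J$ has at least $2$ descendants three levels below. Iterating, $J$ has at least $2^{\lfloor(j-k)/3\rfloor}$ pairwise disjoint descendants in $\mathcal B_j$. Either at least half of these are in states II or III, or at least half are in state I and then have children in state II at level $j+1$. So for some $j'\in\{j,j+1\}$,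
$$N_{j'}(J)\ge\tfrac12\,2^{\lfloor(j-k)/3\rfloor}\ge L:=2^{(j-k)/3-2}.$$

**Step 2: energies with $\operatorname{dist}(E,\Sigma_k)\le\varepsilon$.** Some $J\in\mathcal B_k$ is contained in $[E-2\varepsilon,E+2\varepsilon]$, since $|J|\le\varepsilon_k\le\varepsilon$. By Step 1 and (16), some $G_{j'}(E+i\varepsilon)\ge L/10$.

**Step 3: energies with $\operatorname{dist}(E,\Sigma_k)>\varepsilon$.** Here no mass need be near $E$; we carry the bound over from the nearest edge of $\Sigma_k$. Let $(b_1,b_2)$ be the component of $\mathbb R\setminus\Sigma_k$ containing $E$. By reflection assume that $b_1$ is finite and $E-b_1\le b_2-E$ (possibly $b_2=\infty$). Then $E>b_1+\varepsilon$ and $b_2-b_1>2\varepsilon$. Step 2 at $b_1\in\Sigma_k$ gives $j'\in\{j,j+1\}$ such that $G:=G_{j'}$ satisfies $G(b_1+i\varepsilon)\ge L/10$. By Lemma 11, $\sigma(j')\subset\Sigma_k$. The disc with center $b_1+\varepsilon+i\varepsilon$ and radius $\sqrt2\,\varepsilon$ meets $\mathbb R$ in $(b_1,b_1+2\varepsilon)\subset(b_1,b_2)$,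 so $G\ge0$ is harmonic in it. The points $b_1+i\varepsilon$ and $b_1+\varepsilon$ have distance $\varepsilon$ from the center. Harnack's inequality, used twice with constant $\frac{\sqrt2+1}{\sqrt2-1}=(\sqrt2+1)^2<6$, gives $G(b_1+\varepsilon)\ge L/360$.

If $b_2=\infty$, monotonicity gives $G(E)\ge G(b_1+\varepsilon)$. If $b_2<\infty$, concavity and $G\ge0$ on $(b_1,b_2)$ give
$$G(E)\ge G(b_1+\varepsilon)\,\frac{b_2-E}{b_2-b_1-\varepsilon}\ge\frac12G(b_1+\varepsilon),$$
because $b_2-E\ge\frac12(b_2-b_1)$. By (16), $G(E+i\varepsilon)\ge G(E)\ge L/720$. So $c_1=1/2880$ works. $\square$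

## 10. Large traces confine the wave packet: the upper bounds of Theorem 3

**Step 1: resolvent decay from a large determinant.** Write $R=(H-z)^{-1}$, $R_I=(H_I-z)^{-1}$ for the restriction to an interval $I$, $\operatorname{Im}z=1/T$. Let $1\le a'\le b'<n$. Cut the bond $(b',b'+1)$ of $H$, then the bond $(a'-1,a')$ of $H_{(-\infty,b']}$. In the resolvent identities ($R=R_{\rm cut}-R\,\Gamma R_{\rm cut}$ for the first cut, $R=R_{\rm cut}-R_{\rm cut}\Gamma R$ for the second, $\Gamma$ being the removed bond) the term $R_{\rm cut}$ vanishes between the two sides, and one term remains: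
$$R(n,0)=-R(n,b'+1)R_{(-\infty,b']}(b',0),\qquad R_{(-\infty,b']}(b',0)=-R_{[a',b']}(b',a')R_{(-\infty,b']}(a'-1,0).$$
By Cramer's rule $|R_{[a',b']}(b',a')|=1/|p_{[a',b']}(z)|$, since the off-diagonal entries of $H$ are $1$. All resolvents have norm at most $T$, and $\sum_n|R(n,b'+1)|^2\le T^2$. Hence
$$\sum_{n>b'}|u(n)|^2\le\frac{T^4}{|p_{[a',b']}(z)|^2}.\tag{17}$$

**Step 2: choose the scales.** Let $k$ be large, $1\le T\le1/\varepsilon_k$, $h=\lceil6\log_2(k+2)\rceil$, $j=k+h$, and $N\ge N_k:=q_{j+1}+1$. We bound $P(N,T)$ by splitting the energy integral (4).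

**Step 3: energies $|E|\le\lambda+5$.** Take $j'\in\{j,j+1\}$ from Proposition 12 with $\varepsilon=1/T\ge\varepsilon_k$. Then $G_{j'}(z)\ge c_12^{h/3}\ge c_1(k+2)^2$ and $|t_{j'}(z)|\ge|w|-|w|^{-1}\ge e^{G_{j'}(z)}-1$. By Lemma 4, $\operatorname{tr}M_{[a,b]}(z)=t_{j'}(z)$ for $[a,b]=[1,q_{j'}]$ or $[2,q_{j'}+1]$. By (5) a diagonal entry, hence some $p_{[a',b']}$ with $1\le a'\le b'\le q_{j'}+1\le N$, has modulus at least $|t_{j'}(z)|/2$. By (17) and its mirror image on the left (windows $[-q_{j'},-1]$ or $[-q_{j'}-1,-2]$), $\sum_{|n|>N}|u(n)|^2\le8T^4|t_{j'}(z)|^{-2}$. These energies contribute to $P(N,T)$ at most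
$$\frac{2(\lambda+5)}{\pi T}\,8T^4\big(e^{c_1(k+2)^2}-1\big)^{-2}.$$

**Step 4: energies $|E|>\lambda+5$.** With $N'=\lfloor N\rfloor\ge N_k$ use (17) for $[1,N']$ and its mirror image. Since $\lVert H_{[1,N']}\rVert\le\lambda+2$, $|p_{[1,N']}(z)|\ge(|E|-\lambda-2)^{N'}$. The contribution is at most $\frac{2T^4}{\pi T}\cdot2\int_3^\infty x^{-2N'}dx\le4T^3\,3^{1-2N'}$, and $N'\ge q_k\ge2^{(k-1)/2}$, because $q_{k+2}\ge2q_k$.

**Step 5: together.** For constants $C_\lambda,c_2>0$ and $k_1$ independent of $\omega$,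
$$P(N,T)\le C_\lambda T^3e^{-c_2k^2}\qquad(1\le T\le1/\varepsilon_k,\ N\ge N_k,\ k\ge k_1).\tag{18}$$
As $\log T\le m_k\log(\lambda-4)\le k\log(\lambda-4)$, the logarithm of the right side of (18) divided by $\log T$ tends to $-\infty$ as $k,T\to\infty$.

**Step 6: bounds for the exponents.** For $\tilde\alpha_u^+$ we need all large times. Let $\gamma>\limsup_k\frac{\log(N_k+2)}{\log(1/\varepsilon_{k-1})}$. For $T$ large let $k$ be minimal with $T\le1/\varepsilon_k$; it exists since $m_k\to\infty$. Then $T>1/\varepsilon_{k-1}$, $k\to\infty$ as $T\to\infty$, and $T^\gamma\ge N_k+2$ for $T$ large. By (18), $\log P(T^\gamma-2,T)/\log T\to-\infty$, so $S^+(\gamma)=\infty$. For $\tilde\alpha_u^-$ a sequence of times suffices. If $\gamma>\liminf_k\frac{\log(N_k+2)}{\log(1/\varepsilon_k)}$, take $T=1/\varepsilon_k$ along a subsequence with $T^\gamma\ge N_k+2$; then $S^-(\gamma)=\infty$. Hence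
$$\tilde\alpha_u^+\le\limsup_k\frac{\log(N_k+2)}{\log(1/\varepsilon_{k-1})},\qquad\tilde\alpha_u^-\le\liminf_k\frac{\log(N_k+2)}{\log(1/\varepsilon_k)}.\tag{19}$$

**Step 7: evaluate (19) under the hypothesis of Theorem 3.** The extra $h+1$ levels in $N_k$ must be shown to be harmless. Since $h=O(\log k)$ and $\sum_{i\le n}\log a_i=\kappa n+o(n)$,
$$0\le\log q_{k+h+1}-\log q_k\le\sum_{i=k+1}^{k+h+1}\log(2a_i)=o(k),$$
so $\log(N_k+2)=\log q_k+o(k)$. Also $\log(1/\varepsilon_k)=m_k\log(\lambda-4)-\log4$, $m_k\ge m_{k-1}\ge m_k-1$, $m_k\ge(k-1)/2$ and $\log q_k=O(k)$. So the two bounds in (19) equal $L^+/\log(\lambda-4)$ and $L^-/\log(\lambda-4)$, for every $\omega$. With the lower bounds of Section 7 this proves the two-sided estimate.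

**Step 8: the remaining claims of Theorem 3.** Since $\frac{\log\lambda}{\log\lambda+A_0}=1-\frac{A_0}{\log\lambda+A_0}$ and $\frac{\log\lambda}{\log(\lambda-4)}=1+O\big(\frac1{\lambda\log\lambda}\big)$, and $L^\pm$ are finite, $\tilde\alpha_u^\pm\log\lambda=L^\pm+O(1/\log\lambda)$ uniformly in $\omega$. For a.e. $\alpha$ the hypothesis holds by Khinchin's theorem, and Lévy's theorem with Lemma 1 gives $\frac{\log q_k}{m_k}=\frac{\log q_k}k\cdot\frac k{m_k}\to\ell/\log_2\varphi$, so $L^+=L^-=C_*$. $\blacksquare$
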